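\title{Hilbert--Kunz multiplicity can increase under small perturbations of a parameter}

\begin{abstract}
For a parameter element $f$ of a local ring $(R,\mathfrak m)$, the Hilbert--Samuel multiplicity of $R/(f)$ cannot increase when $f$ is perturbed by an element of a sufficiently high power of $\mathfrak m$. We show that the analogous statement for Hilbert--Kunz multiplicity holds when $\dim R\le 2$ and fails in power series rings of every dimension $d\ge 5$ over suitable fields of characteristic $2$: there are prime elements $\varphi$ and $\varphi_e$ with $\varphi_e-\varphi\in\mathfrak m^{2^{e-1}}$ and $e_{\mathrm{HK}}(R/(\varphi_e))\ge e_{\mathrm{HK}}(R/(\varphi))+\frac{8}{21}8^{-e}$. The proof reduces the colengths of Frobenius powers to the cohomology of rank two bundles on the projective line over $k[t]/(t^{2q})$ and determines how far in the $t$-direction these bundles remain unbalanced.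
\end{abstract}

\section{Introduction}

All rings are commutative and Noetherian, and rings of prime characteristic $p$ are assumed F-finite: the Frobenius endomorphism $r\mapsto r^p$ is a finite map. The letter $q$ denotes a power of $p$, and $I^{[q]}$ is the ideal generated by the $q$-th powers of the elements of an ideal $I$; the $q$-th powers of any generating set of $I$ generate it. Length is written $\ell$. For a local ring $(S,\mathfrak n)$ of dimension $D$ the Hilbert--Samuel multiplicity and, in characteristic $p$, the Hilbert--Kunz multiplicity are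
\[
e(S)=\lim_{j\to\infty}\frac{D!\,\ell(S/\mathfrak n^{j})}{j^{D}},\qquad
e_{\mathrm{HK}}(S)=\lim_{q\to\infty}\frac{\ell(S/\mathfrak n^{[q]})}{q^{D}} .
\]
Both numbers compare the growth of colengths in $S$ with the growth in a power series ring over a field, where both equal $1$; larger values indicate a worse singularity.

An element $f\in\mathfrak m$ of a local ring $(R,\mathfrak m)$ is a \emph{parameter element} if $\dim R/(f)=\dim R-1$. For all large $N$, every $f+\epsilon$ with $\epsilon\in\mathfrak m^N$ is again a parameter element, and it makes sense to compare the multiplicities of $R/(f)$ and $R/(f+\epsilon)$. By a theorem of Srinivas and Trivedi there is an $N$ such that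
\begin{equation}\label{eq:ST}
e(R/(f))\ge e(R/(f+\epsilon))\qquad\text{for all }\epsilon\in\mathfrak m^N .
\end{equation}
The following analog is asked in \cite{PS}.

\medskip
\noindent\textbf{Question.} \emph{Let $(R,\mathfrak m)$ be a local ring of prime characteristic $p$ and $f\in\mathfrak m$ a parameter element. Is there an $N$ such that $e_{\mathrm{HK}}(R/(f))\ge e_{\mathrm{HK}}(R/(f+\epsilon))$ for all $\epsilon\in\mathfrak m^N$?}
\medskip

One would guess that the answer is yes, most of all for $R=k[[X_1,\dots,X_d]]$. There $e(R/(f))$ is the order of $f$, which does not change at all under perturbations of higher order. For fixed $q$ the length $\ell(R/(f+\epsilon,\mathfrak m^{[q]}))$ does not depend on $\epsilon\in \mathfrak m^N$ once $\mathfrak m^N\subset\mathfrak m^{[q]}$. Moreover, most perturbations do satisfy the inequality. Indeed, for $s\in k$ the length $\ell(R/(f+s\epsilon,\mathfrak m^{[q]}))$ is $q^d$ minus the rank of multiplication by $f+s\epsilon$ on $R/\mathfrak m^{[q]}$, and a minor that is nonzero at $s=0$ vanishes for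 only finitely many $s$. So if $k$ is uncountable, then $e_{\mathrm{HK}}(R/(f))\ge e_{\mathrm{HK}}(R/(f+s\epsilon))$ for all but countably many $s$. A counterexample therefore needs perturbations that are special for infinitely many $q$ at once. Such perturbations exist.

\begin{theorem}\label{thm:main}
Let $k$ be an algebraically closed field of characteristic $2$ that is not algebraic over $\mathbb F_2$, let $d\ge5$, and let $R=k[[X_1,\dots,X_d]]$ with maximal ideal $\mathfrak m$. There are parameter elements $\varphi,\varphi_e\in\mathfrak m$ $(e\ge1)$ such that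
\[
\varphi_e-\varphi\in\mathfrak m^{2^{e-1}},\qquad
e_{\mathrm{HK}}(R/(\varphi_e))\ \ge\ e_{\mathrm{HK}}(R/(\varphi))+\tfrac{8}{21}\,8^{-e}\qquad\text{for all }e\ge1 .
\]
Hence no $N$ as in the Question exists for $(R,\varphi)$. Moreover $\varphi$ and all $\varphi_e$ are prime elements.
\end{theorem}

The ring $R$ is F-finite because $k$ is perfect. In low dimension the guess is right.

\begin{theorem}\label{thm:low}
If $\dim R\le2$, the answer to the Question is yes.
\end{theorem}

We claim nothing about dimensions $3$ and $4$, or about counterexamples in other characteristics.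

Theorem~\ref{thm:low} is proved in Section~\ref{sec:low}. The elements $\varphi,\varphi_e$ are constructed in Section~\ref{sec:construction} as norms of $ab+g$ and $ab+g_e$, where $g$ is a binary sextic and $g_e\equiv g \pmod{t^{2^e}}$. Section~\ref{sec:reduction} expresses the relevant lengths through the quotients $B/g^nB$ and $B/g_e^nB$, $1\le n\le q$, of a graded Artinian ring $B$ over $k[t]/(t^{2q})$, and Section~\ref{sec:q2} computes them by hand for $q=2$, where the mechanism is already visible. Sections~\ref{sec:bundles}--\ref{sec:obstruction} treat general $q$ and $n$ by means of a rank two bundle on $\mathbb P^1$. The contributions are added up in Section~\ref{sec:sum}, and primality is proved in Section~\ref{sec:prime}.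

\section{Associativity formulas and dimension at most two}\label{sec:low}

Let $(S,\mathfrak n)$ be a local ring of characteristic $p$ and dimension $D$, and $M$ a finite $S$-module. Monsky's associativity formula states that
\begin{equation}\label{eq:assoc}
\lim_{q\to\infty}\frac{\ell(M/\mathfrak n^{[q]}M)}{q^{D}}=\sum_{\dim S/\mathfrak p=D}\ell_{S_\mathfrak p}(M_\mathfrak p)\,e_{\mathrm{HK}}(S/\mathfrak p),
\end{equation}
the sum running over the primes $\mathfrak p$ with $\dim S/\mathfrak p=D$. The same formula holds for Hilbert--Samuel multiplicity, with $\lim_j D!\,j^{-D}\ell(M/\mathfrak n^jM)$ on the left and $e(S/\mathfrak p)$ on the right. In both cases the limit depends only on the lengths of $M$ at the primes of maximal dimension, so we may replace a ring by any module with the same lengths.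

\begin{lemma}\label{lem:dim1}
If $(S,\mathfrak n)$ is a one-dimensional F-finite local ring, then $e_{\mathrm{HK}}(S)=e(S)$.
\end{lemma}

\begin{proof}
By the two associativity formulas for $M=S$ it suffices to treat the quotients $S/\mathfrak p$, which are again F-finite; so let $S$ be a domain. F-finite rings are excellent, hence the normalization $\bar S$ is a finite $S$-module. It has rank one, and it is a Dedekind domain with finitely many maximal ideals, hence a principal ideal domain. Write $\mathfrak n\bar S=c\bar S$ with $c\ne0$. Then $\mathfrak n^{[q]}\bar S=c^q\bar S$ and $\mathfrak n^j\bar S=c^j\bar S$, and $\ell_S(\bar S/c^j\bar S)=j\,\ell_S(\bar S/c\bar S)$ because $c^i\bar S/c^{i+1}\bar S\cong\bar S/c\bar S$. The associativity formulas for $M=\bar S$ give $e_{\mathrm{HK}}(S)=\ell_S(\bar S/c\bar S)=e(S)$.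
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:low}]
If $\dim R=0$ there is no parameter element. If $\dim R=1$, then $\mathfrak m^{N-1}\subset(f)$ for some $N$, so $\mathfrak m^N\subset f\mathfrak m$. Every $\epsilon\in\mathfrak m^N$ is $fc$ with $c\in\mathfrak m$, and $f+\epsilon=f(1+c)$ generates the same ideal as $f$. If $\dim R=2$, take $N$ so large that \eqref{eq:ST} holds and $R/(f+\epsilon)$ is one-dimensional for all $\epsilon\in\mathfrak m^N$. By Lemma~\ref{lem:dim1}, \eqref{eq:ST} is the desired inequality.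
\end{proof}

\section{The construction}\label{sec:construction}

From now on $k$ is as in Theorem~\ref{thm:main}, so signs are irrelevant; $q$, $P$ and $Q$ are powers of $2$; $\lambda\in k$ is a fixed element transcendental over $\mathbb F_2$; and $(c)_+=\max(c,0)$. We take $d=5$ until the end of Section~\ref{sec:sum}.

\subsection*{The sextic $g$ and its perturbations}
In $k[x,y]$ put
\[
u=xy,\qquad w=x^2+\lambda xy+y^2,\qquad v=u+w,\qquad g=uwv .
\]
The zeros of $g$ are the points of $\mathbb P^1$ where the function $w/u$ takes the values $\infty,0,1$, that is, the values fixed by Frobenius. In terms of forms: for $Q\ge2$,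
\begin{equation}\label{eq:identity}
uw^Q+wu^Q=uw\,(w^{Q-1}+u^{Q-1})=u\prod_{c\in\mathbb F_Q}(w+cu),
\end{equation}
and the right side is divisible by $g$, which consists of $u$ and the factors $c=0,1$. The quadrics $w+cu=x^2+(\lambda+c)xy+y^2$ are coprime to $u$ and to each other, since a common zero of two of these forms would be a common zero of $u$ and $w$, and $w$ equals $1$ at both zeros of $u$. Each $w+cu$ with $c\in\mathbb F_Q$ has two distinct zeros, because its $x$-derivative at $y=1$ is $\lambda+c\neq0$. So the form \eqref{eq:identity} has $2Q+2$ distinct zeros, and $g$ has six.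

The divisibility \eqref{eq:identity} is a relation between $g$ and the Frobenius powers of $u$ and $w$. We destroy it by deforming $w$, and then restore it, for one value of $Q$ at a time, by moving the zeros of $g$. Let $t$ be a new variable and
\[
F=w+tx^2,\qquad H_e=uF^Q+wu^Q=u\,(w^Q+wu^{Q-1}+t^Qx^{2Q}),\qquad Q=2^e,\ e\ge1 .
\]

\begin{lemma}\label{lem:ge}
For each $e\ge1$ there is a form $g_e=xy\prod_{i=3}^6(x-\zeta_iy)$ with $\zeta_i\in k[[t^Q]]$ such that
\[
g_e\equiv g \pmod{t^Q},\qquad g_e\mid H_e\ \text{ in }k[[t^Q]][x,y],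
\]
where $\zeta_3,\zeta_4$ reduce to the roots of $w(x,1)$ and $\zeta_5,\zeta_6$ to the roots of $v(x,1)$. For $e=1$ we have $g_1=(1+t^2)^{-1}H_1$.
\end{lemma}

\begin{proof}
The form $H_e/u$ has degree $2Q$. In $wu^{Q-1}$ the exponent of $x$ is at most $Q+1<2Q$, so the coefficient of $x^{2Q}$ in $H_e/u$ is the unit $1+t^Q$. Hence $(1+t^Q)^{-1}H_e/u$ at $y=1$ is a monic polynomial of degree $2Q$ over the complete local ring $k[[t^Q]]$, and by \eqref{eq:identity} its reduction is $\prod_{c\in\mathbb F_Q}(w+cu)(x,1)$, which has $2Q$ distinct roots in $k$. By Hensel's lemma each simple root lifts, so $H_e/u=(1+t^Q)\prod_{i}(x-\zeta_iy)$ with $2Q$ factors. Keep the four factors that lift the roots of $wv$. For $e=1$ these are all the factors.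
\end{proof}

Throughout, $\gamma$ stands for one of the forms $g$, $g_e$. We write $g=xy\prod_{i=3}^6(x-\zeta_iy)$ in the same way, with $\zeta_i\in k^*$.

\subsection*{The ring $R$ and the norms}
Let
\[
T=k[[x,y,a,b,t]],\qquad J=(u,F,a,b,t^2)\subset T,\qquad f_\gamma=ab+\gamma .
\]
We shall compare the lengths $\ell(T/(f_\gamma,J^{[q]}))$. The generator $t^2$ is essential: with $t$ in its place the ideal would be $(u,w,a,b,t)$ and the deformation $F$ would be invisible, whereas modulo $t^{2q}$ the term $t^qx^{2q}$ of $F^q=w^q+t^qx^{2q}$ survives. Since $J$ is not the maximal ideal of $T$, we pass to a regular subring whose maximal ideal generates $J$, and take norms. Put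
\[
U=xy,\qquad V=y^2+(1+t)x^2=F+\lambda U,\qquad \alpha=a+xU .
\]
The elements $U,V,\alpha,b,t^2$ generate $J$. (The term $xU$ in $\alpha$ serves only to make the norms prime; see Remark~\ref{rem:alpha}.)

\begin{lemma}\label{lem:R}
The subring $R=k[[U,V,\alpha,b,t^2]]$ of $T$ is a power series ring in five variables, $\mathfrak mT=J$ for its maximal ideal $\mathfrak m$, $T$ is a free $R$-module of rank $8$, and $T=R[x,y,t]$.
\end{lemma}

\begin{proof}
The ring $T/J$ is the completion of $\Lambda[x,y]/(xy,\;y^2+(1+t)x^2)$ with $\Lambda=k[t]/(t^2)$. This ring is graded by degree in $x,y$. In degrees $0,1,2$ it is $\Lambda$-free on $1$; $x,y$; $x^2$. It vanishes in degree $3$, since multiplying the second relation by $x$ and by $y$ gives $x^3=y^3=0$. So $\ell(T/J)=8$, and $T/J$ is spanned over $k$ by monomials in $x,y,t$. Let $R_0=k[[Y_1,\dots,Y_5]]\to T$ send the variables to the five generators. As $R_0$ is complete and $T$ is $J$-adically separated, Nakayama's lemma for complete rings shows that these monomials generate $T$ as an $R_0$-module.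 Thus the image of $R_0$ has dimension $\dim T=5$; a proper quotient of the domain $R_0$ has smaller dimension, so $R_0\cong R$. Finally $T$ is Cohen--Macaulay, so it has depth $5$ over the regular local ring $R$ and is free by the Auslander--Buchsbaum formula, of rank $\ell(T/\mathfrak mT)=8$.
\end{proof}

For $h\in T$ let $\operatorname{Nm}(h)\in R$ be the determinant of multiplication by $h$ on the free module $T$, and define
\[
\varphi=\operatorname{Nm}(f_g),\qquad \varphi_e=\operatorname{Nm}(f_{g_e}).
\]
These elements are nonzero, because multiplication by $f_\gamma\ne0$ is injective on the domain $T$. They lie in $\mathfrak m$, because $f_\gamma\in(a,u)\subset\mathfrak mT$, so that the multiplication matrices have entries in $\mathfrak m$. Hence they are parameter elements of the domain $R$. Since $f_{g_e}-f_g=g_e-g\in(t^2)^{2^{e-1}}T$, the two multiplication matrices agree modulo $\mathfrak m^{2^{e-1}}$, and so do their determinants: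
\begin{equation}\label{eq:close}
\varphi_e-\varphi\in\mathfrak m^{2^{e-1}} .
\end{equation}

\section{Reduction to forms in two variables}\label{sec:reduction}

\begin{lemma}\label{lem:norm}
For every height one prime $\mathfrak p$ of $R$ with valuation $v_{\mathfrak p}$ we have $\ell_{R_\mathfrak p}((T/f_\gamma T)_\mathfrak p)=v_\mathfrak p(\operatorname{Nm}(f_\gamma))$, and
\[
e_{\mathrm{HK}}\big(R/(\operatorname{Nm}(f_\gamma))\big)=\lim_{q\to\infty}q^{-4}\,\ell\big(T/(f_\gamma,J^{[q]})\big).
\]
\end{lemma}

\begin{proof}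
The module $T/f_\gamma T$ is the cokernel of a square matrix over $R$ with determinant $\operatorname{Nm}(f_\gamma)$. Over the discrete valuation ring $R_\mathfrak p$ the matrix can be diagonalized by invertible row and column operations, which gives the first claim. By the adjugate formula the determinant kills the cokernel, so $T/f_\gamma T$ is a finite module over the four-dimensional ring $S_0=R/(\operatorname{Nm}(f_\gamma))$. The primes of dimension $4$ of $S_0$ are the height one primes $\mathfrak p$ of $R$ containing the norm, and at each of them $S_0$ and $T/f_\gamma T$ have the same length $v_\mathfrak p(\operatorname{Nm}(f_\gamma))$. So \eqref{eq:assoc} gives the same limit for both modules. It remains to note that $\mathfrak m^{[q]}T=J^{[q]}$, and that lengths over $R$ and over $T$ agree since both have residue field $k$.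
\end{proof}

For $\nu\ge1$ put $\Lambda_\nu=k[t]/(t^\nu)$, and for fixed $q$ put
\[
B=\Lambda_{2q}[x,y]/(F^q,u^q),\qquad L_n(\gamma)=\ell(B/\gamma^nB),
\]
graded by degree in $x,y$. The term $ab$ makes all powers $\gamma^n$ with $n\le q$ appear.

\begin{lemma}\label{lem:ab}
We have $\ell(B)=8q^3$ and
$\ \ell\big(T/(f_\gamma,J^{[q]})\big)=2\sum_{n=1}^{q-1}L_n(\gamma)+L_q(\gamma)$.
\end{lemma}

\begin{proof}
The ring $B/tB=k[x,y]/(w^q,u^q)$ has finite length because $u$ and $w$ have no common zero, and $t$ is nilpotent. So $B[a,b]/(a^q,b^q)$ is Artinian with the single prime $(x,y,a,b,t)$; it equals its completion $T/J^{[q]}$. By Lemma~\ref{lem:R}, $q^2\ell(B)=\ell(T/\mathfrak m^{[q]}T)=8q^5$.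

The ring $B'=B[a,b]/(ab+\gamma)$ is $B$-free on $1,a,a^2,\dots,b,b^2,\dots$, and it is graded by $\deg a=1$, $\deg b=-1$, $\deg B=0$, each component being free of rank one. Consider the ideal $(a^q,b^q)$ in degree $i$ with $0\le i<q$. The multiples of $a^q$ are $B\,a^qb^{q-i}=B\,\gamma^{q-i}a^i$, and the multiples of $b^q$ are $B\,b^qa^{q+i}=B\,\gamma^qa^i$. So the degree $i$ component of $B'/(a^q,b^q)$ is $B/\gamma^{q-i}B$. For $i\ge q$ it is zero, and exchanging $a$ and $b$ gives the negative degrees. Now add the lengths over $-q<i<q$.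
\end{proof}

\section{The case $q=2$ by hand}\label{sec:q2}

Let $e=1$ and $q=2$, so $B=\Lambda_4[x,y]/(F^2,u^2)$ has length $64$. Here
\[
H_1=uF^2+wu^2=uw(w+u)+t^2x^4u=g+t^2x^5y .
\]
The left side is zero in $B$. Therefore
\[
g_1=0\quad\text{and}\quad g=t^2x^5y\qquad\text{in }B .
\]
Modulo $u^2=x^2y^2$ we have $F^2\equiv(1+t^2)x^4+y^4$. In degree $6$ the ideal $(F^2,u^2)$ is thus spanned over $\Lambda_4$ by $x^4y^2$, $x^3y^3$, $x^2y^4$, $(1+t^2)x^6+x^2y^4$, $(1+t^2)x^5y+xy^5$ and $(1+t^2)x^4y^2+y^6$. Hence $B_6$ is $\Lambda_4$-free on $x^5y$, with $x^6=0$ and $x^4y^2=0$; and $B_7=xB_6+yB_6=0$. It follows that $gB=t^2\Lambda_4\,x^5y$ has length $2$, so $L_1(g)=62$, $L_1(g_1)=64$, and $L_2=64$ for both forms since $\gamma^2$ has degree $12$. Lemma~\ref{lem:ab} gives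
\[
\ell\big(T/(f_g,J^{[2]})\big)=188<192=\ell\big(T/(f_{g_1},J^{[2]})\big).
\]

Three features carry over to the general case. Modulo $t^q$, the relation \eqref{eq:identity} survives for free, because $F^q\equiv w^q$. Beyond $t^q$, the relation for $g$ is obstructed, here by $t^2x^5y\neq0$. The form $g_1$ absorbs the obstruction, and a relation that holds to higher order makes the quotient longer.

One value of $q$ says nothing about the limit. But for $q=PQ$ with $Q=2^e$, the $P$-th power of $H_e$ is $u^PF^q+w^Pu^q\in(F^q,u^q)$, and it is divisible by $g_e^P$. So the same phenomenon occurs for every $q\ge Q$, at the exponent $n=P=q/Q$. Two things must be shown: that the gain extends to a positive proportion of the exponents $n$ and has the right order of magnitude, and that it is not canceled by losses at the other exponents.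

\section{A rank two bundle on the projective line}\label{sec:bundles}

Fix $q$, an exponent $1\le n<q$, a form $\gamma$ and an order of truncation $\nu\ge 1$. Let $S=\Lambda_\nu[x,y]$, and let $S_j$ be its component of degree $j$. The relations between $F^q$ and $u^q$ modulo $\gamma^n$ form the modules
\[
K_j=K_j(\gamma,n,\nu)=\{(A_1,A_2)\in S_j^2:\ A_1F^q+A_2u^q\in\gamma^nS\}.
\]
For $\nu=2q$ they govern $L_n(\gamma)$ through the exact sequences
\begin{equation}\label{eq:BK}
0\to K_{j}\to S_{j}^2\to(S/\gamma^nS)_{j+2q}\to(B/\gamma^nB)_{j+2q}\to0 .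
\end{equation}
To compute $K_j$ in all degrees at once we realize it as $H^0(\mathcal E(j))$ for a bundle $\mathcal E$ on $\mathbb P^1=\operatorname{Proj}S$. Recall that $H^0(\mathcal O(j))=S_j$ is $\Lambda_\nu$-free of rank $(j+1)_+$, that $H^1(\mathcal O(j))$ is free of rank $(-j-1)_+$, and that $H^2$ of a quasi-coherent sheaf vanishes, since $\mathbb P^1$ is covered by two affine open sets.

Write $\gamma=l_1\cdots l_6$ with $l_1=x$, $l_2=y$, $l_i=x-\zeta_iy$ $(i\ge3)$. Let $z_i=V(l_i)$, a $\Lambda_\nu$-point of $\mathbb P^1$, and $Z_i=V(l_i^n)$. Near $z_i$ we trivialize $\mathcal O(1)$ by $y$ (by $x$ if $i=2$), so that forms become functions and $l_i$ becomes a coordinate on the affine chart; thus $\mathcal O_{Z_i}=\Lambda_\nu[l_i]/(l_i^n)$ is free of rank $n$. The six points are distinct modulo $t$, so $l_{i'}$ is a unit near $z_i$ for $i'\neq i$, and $V(\gamma^n)$ is the disjoint union of the $Z_i$. For $i\ge3$ put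
\[
\rho_i=\big((F/u)(z_i)\big)^q\in\Lambda_\nu,\qquad \rho_i\equiv c_i \pmod t,\qquad c_3=c_4=0,\quad c_5=c_6=1;
\]
the congruence holds because $w/u$ is $0$ at the zeros of $w$ and $1$ at the zeros of $v=u+w$. Define $\mathcal E=\mathcal E(\gamma,n,\nu)$ by the exact sequence
\begin{equation}\label{eq:E}
0\to\mathcal E\to\mathcal O^2\to\bigoplus_{i=1}^6\mathcal O_{Z_i}\to0,\qquad
(A_1,A_2)\mapsto
\begin{cases}A_1|_{Z_i}&i=1,2,\\ (\rho_iA_1+A_2)|_{Z_i}&i\ge3.\end{cases}
\end{equation}
The map is onto because the $Z_i$ are disjoint and each component is onto.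

\begin{lemma}\label{lem:E}
The sheaf $\mathcal E$ is locally free of rank $2$ with $\det\mathcal E\cong\mathcal O(-6n)$, its reduction modulo $t^\mu$ is $\mathcal E(\gamma,n,\mu)$ for $\mu\le\nu$, and $K_j=H^0(\mathcal E(j))$.
\end{lemma}

\begin{proof}
Away from the $z_i$ we have $\mathcal E=\mathcal O^2$. Since $l_i$ is a nonzerodivisor, a local basis is
\begin{equation}\label{eq:basis}
(0,1),\ (l_i^n,0)\quad\text{at }z_1,z_2;\qquad (1,\rho_i),\ (0,l_i^n)\quad\text{at }z_3,\dots,z_6 .
\end{equation}
These bases reduce modulo $t^\mu$ to the corresponding bases for $\mu$. Their determinants are $l_i^n$, so $\det\mathcal E\to\det\mathcal O^2=\mathcal O$ is injective with image the ideal sheaf of $V(\gamma^n)$, which is $\mathcal O(-6n)$.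

Let $H=A_1F^q+A_2u^q$, of degree $D=j+2q$. Taking $H^0$ of $0\to\mathcal O(D-6n)\to\mathcal O(D)\to\mathcal O_{V(\gamma^n)}(D)$ shows that $H\in\gamma^nS$ if and only if $H|_{Z_i}=0$ for all $i$. For $i=1,2$ we have $u^q|_{Z_i}=0$ as $n<q$, and $F$ is a unit on $Z_i$, its values at $z_1,z_2$ being $1$ and $1+t$; so the condition is $A_1|_{Z_i}=0$. For $i\ge3$, $u$ is a unit on $Z_i$. The function $F/u-(F/u)(z_i)$ lies in $(l_i)$, so its $q$-th power $(F/u)^q-\rho_i$ lies in $(l_i^q)\subset(l_i^n)$. Hence $H|_{Z_i}=u^q(\rho_iA_1+A_2)|_{Z_i}$.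
\end{proof}

Thus Frobenius replaces $(F/u)^q$ by a constant on each $Z_i$, and $q$ enters $\mathcal E$ only through the four constants $\rho_i$. In particular the closed fiber $\mathcal E(\gamma,n,1)$ depends on $n$ alone.

Put $C_j=C_j(\gamma,n,\nu)=H^1(\mathcal E(j))$. For $j\ge-1$ we have $H^1(\mathcal O(j))=0$, so by \eqref{eq:E} the modules $K_j$ and $C_j$ are the kernel and cokernel of
\[
\Phi_j\colon S_j^2\to\bigoplus_iH^0(\mathcal O_{Z_i}(j)),
\]
a map of free $\Lambda_\nu$-modules of ranks $2(j+1)$ and $6n$. Consequently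
\begin{equation}\label{eq:chi}
\ell(K_j)-\ell(C_j)=\nu\,(2(j+1)-6n)\qquad(j\ge-1).
\end{equation}
If $\mathcal E$ were the balanced bundle $\mathcal O(-3n)^2$, then $K_j=0$ for $j\le3n-1$ and $C_j=0$ for $j\ge3n-1$. The deviation from this is measured by the \emph{excess}
\[
\operatorname{ex}(\gamma,n,\nu)=\sum_{j=0}^{3n-1}\ell(K_j)+\sum_{j\ge3n}\ell(C_j),
\]
a finite sum because $H^1(\mathcal E(j))=0$ for large $j$.

\begin{proposition}\label{prop:excess}
For $1\le n<q$ we have $L_n(g_e)-L_n(g)=\operatorname{ex}(g_e,n,2q)-\operatorname{ex}(g,n,2q)$.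
\end{proposition}

\begin{proof}
Each $l_i$ is monic in $x$ or in $y$, so $\gamma^n$ is a nonzerodivisor on $S$ and $\ell((S/\gamma^nS)_D)=\ell(S_D)-\ell(S_{D-6n})$ does not depend on $\gamma$. By \eqref{eq:BK}, the difference of the lengths of $B/g_e^nB$ and $B/g^nB$ in degree $j+2q$ is $\ell(K_j(g_e))-\ell(K_j(g))$, which is $0$ for $j<0$. By \eqref{eq:chi} it also equals $\ell(C_j(g_e))-\ell(C_j(g))$ for $j\ge 0$. Use the first expression for $j\le3n-1$, the second for $j\ge3n$, and add.
\end{proof}

We need to know how $K_j$ and $C_j$ change with $\nu$ and with $j$.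

\begin{lemma}\label{lem:trunc}
Let $j\ge-1$, $\mu\le\nu$, and let $M(\nu)$ be $K_j(\gamma,n,\nu)$ or $C_j(\gamma,n,\nu)$. Then $\ell(M(\mu))\le\ell(M(\nu))\le\nu\,\ell(M(1))$, and the first inequality is an equality if $t^\mu M(\nu)=0$. In particular $\operatorname{ex}(\gamma,n,\mu)\le\operatorname{ex}(\gamma,n,\nu)\le\nu\operatorname{ex}(\gamma,n,1)$.
\end{lemma}

\begin{proof}
In the monomial basis of $S_j^2$ and the bases $1,l_i,\dots,l_i^{n-1}$ of the target, the matrix of $\Phi_j$ for $\mu$ is the reduction of the matrix for $\nu$. Every element of $\Lambda_\nu$ is a unit times a power of $t$, so invertible row and column operations bring the matrix to diagonal form with entries $t^{s}$, $0\le s\le\nu$, possibly with extra zero rows or columns. Multiplication by $t^s$ on $\Lambda_\mu$ has kernel and cokernel isomorphic to $k[t]/(t^{\min(s,\mu)})$, and an extra zero column (row) contributes to the kernel (cokernel) like an entry with $s=\nu$. So there are integers $0\le s_1,\dots,s_m\le\nu$ with $M(\mu)\cong\bigoplus_hk[t]/(t^{\min(s_h,\mu)})$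 for all $\mu\le\nu$. The three claims follow: $\ell(M(1))$ is the number of nonzero $s_h$, and $t^\mu M(\nu)=0$ means that all $s_h\le\mu$.
\end{proof}

\begin{lemma}\label{lem:degrees}
If $t^\mu$ kills $K_{3n-1}$ and $C_{3n-1}$, then it kills $K_j$ for $j\le3n-1$ and $C_j$ for $j\ge3n-1$.
\end{lemma}

\begin{proof}
Multiplication by $x$ embeds $K_j$ in $K_{j+1}$. The Koszul sequence $0\to\mathcal E(j-1)\to\mathcal E(j)^2\to\mathcal E(j+1)\to0$ of $x,y$ and $H^2=0$ show that $C_{j+1}$ is a quotient of $C_j^2$.
\end{proof}

\section{Tiles, splitting type and lifts}\label{sec:tiles}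

A section of $\mathcal E(j)$ with $j<3n$ shows that $\mathcal E$ is unbalanced. On the closed fiber, Frobenius supplies such sections. For a power $P$ of $2$, the pair $(u^P,w^P)$ satisfies the conditions \eqref{eq:E} to order $P$: $u^P$ vanishes to order $P$ at $z_1,z_2$, and $c_iu^P+w^P=(w+c_iu)^P$ is $w^P$ or $v^P$. If $n>P$ we multiply by $g^{n-P}$. The resulting degree $2P+6(n-P)_+$ is less than $3n$ exactly when $n$ lies in the \emph{tile}
\[
\mathcal T(P)=\{n\in\mathbb Z:\ 2P/3<n<4P/3\},\qquad P=1,2,4,\dots
\]
The upper end of $\mathcal T(P)$ is the lower end of $\mathcal T(2P)$ and is never an integer, so every $n\ge1$ lies in exactly one tile: the first tiles are $\{1\},\{2\},\{3,4,5\},\{6,\dots,10\}$. If $n<q$ then $P\le q$, since $P\ge2q$ would give $n>4q/3$. For $n\in\mathcal T(P)$ put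
\[
r=|n-P|,\qquad r'=(n-P)_+,\qquad \delta=P-3r\ge1,\qquad \sigma_0=g^{r'}(u^P,w^P).
\]
The degree of $\sigma_0$ is $2P+6r'=3n-\delta$: for $n\ge P$ both sides equal $6n-4P$, for $n<P$ both equal $2P$. As $n\le P+r'$, we have $\sigma_0\in K_{3n-\delta}(\gamma,n,1)$. A \emph{lift to order $\nu$} is an element $\sigma\in K_{3n-\delta}(\gamma,n,\nu)$ with $\sigma\equiv\sigma_0\pmod t$.

\begin{lemma}\label{lem:split}
If a lift $\sigma$ to order $\nu$ exists, then $\mathcal E(\gamma,n,\nu)\cong\mathcal O(-3n+\delta)\oplus\mathcal O(-3n-\delta)$, the first summand being generated by $\sigma$, and $\operatorname{ex}(\gamma,n,\nu)=\nu\delta^2$.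
\end{lemma}

\begin{proof}
We first check that at every point one coordinate of $\sigma_0$ in a local basis of $\mathcal E(\gamma,n,1)$ is a unit. Away from the $z_i$ the form $g$ is a unit and $u,w$ have no common zero. In the bases \eqref{eq:basis},
\[
\sigma_0=g^{r'}w^P\,(0,1)+\frac{g^{r'}u^P}{l_i^n}\,(l_i^n,0)\quad(i\le 2),\qquad
\sigma_0=g^{r'}u^P\,(1,c_i)+\frac{g^{r'}(w+c_iu)^P}{l_i^n}\,(0,l_i^n)\quad(i\ge3).
\]
If $r'=0$ the first coordinate is a unit, because $w(z_i)\ne0$ for $i\le 2$ and $u(z_i)\neq0$ for $i\ge3$. If $r'>0$ then $n=P+r'$, and the second coordinate is a unit, because $g$ and $u$, respectively $g$ and $w+c_iu$, have simple zeros at $z_i$.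

By Lemma~\ref{lem:E} the coordinates of $\sigma$ reduce to those of $\sigma_0$, and an element that is a unit modulo the nilpotent $t$ is a unit. So $\sigma$ is locally part of a basis and defines an exact sequence $0\to\mathcal O(-3n+\delta)\to\mathcal E\to\mathcal L\to0$ with $\mathcal L$ invertible. Comparing determinants gives $\mathcal L\cong\mathcal O(-3n-\delta)$. The class of the extension lies in $H^1(\mathcal O(2\delta))=0$, so it splits.

For $j\le3n-1$ only the first summand has sections, and $\ell(K_j)=\nu(j-3n+\delta+1)_+$; these add up to $\nu(1+\dots+\delta)$. For $j\ge3n$ only the second summand has $H^1$, and $\ell(C_j)=\nu(3n+\delta-j-1)_+$; these add up to $\nu(1+\dots+(\delta-1))$. The total is $\nu\delta^2$.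
\end{proof}

For $\nu=1$ the lemma applies with $\sigma=\sigma_0$, so Lemma~\ref{lem:trunc} gives
\begin{equation}\label{eq:range}
0\le\operatorname{ex}(\gamma,n,2q)\le2q\delta^2 .
\end{equation}
Where the excess lies in this range depends on how far $\sigma_0$ lifts.

\begin{lemma}\label{lem:lifts}
Let $e\ge 1$, $Q=2^e\le q$, $P_e=q/Q$, and $1\le n<q$ with $n\in\mathcal T(P)$. A lift to order $\nu$ exists in each of the following cases.
\begin{enumerate}
\item $P=q$, $\gamma\in\{g,g_e\}$, any $\nu$.
\item $P<q$, $\gamma=g$, $\nu=q$.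
\item $P_e\le P<q$, $\gamma=g_e$, $\nu=q$.
\item $P=P_e$, $\gamma=g_e$, any $\nu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Here $n<P$, so $r'=0$ and $\sigma_0=(u^q,w^q)$. The trivial relation $(u^q,F^q)$ is a lift.

In the other cases take $\sigma=\gamma^{r'}(u^P,w^P)$, which reduces to $\sigma_0$. As $n\le P+r'$, it suffices to show that $\gamma^P$ divides $u^PF^q+w^Pu^q$ in $S$.

(2) Over $\Lambda_q$ we have $F^q=w^q$. With $q'=q/P\ge2$, the form $u^Pw^q+w^Pu^q=(uw^{q'}+wu^{q'})^P$ is divisible by $g^P$ by \eqref{eq:identity}.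

(3) We have $g_e^P-g^P=(g_e-g)^P\in(t^{QP})$ and $QP\ge q$, so $g_e^P=g^P$ over $\Lambda_q$, and (2) applies.

(4) Since $q=QP$, we have $u^PF^q+w^Pu^q=H_e^P$, and $g_e\mid H_e$ by Lemma~\ref{lem:ge}.
\end{proof}

\section{The obstruction for $g$}\label{sec:obstruction}

Lifts bound the excess from below. To win we need an upper bound for $g$ that is better than \eqref{eq:range}: nothing may lift beyond order $q$. This is the core of the proof.

\begin{proposition}\label{prop:key}
Let $1\le n<q$ and $n\in\mathcal T(P)$ with $P<q$. Then $\operatorname{ex}(g,n,2q)=q\delta^2$.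
\end{proposition}

In this section $\gamma=g$ and $\nu=2q$, so $\zeta_i\in k^*$. Let $\zeta=x/y$ and $\tau=t^q$, so $\tau^2=0$. Since $F/u=w/u+t\zeta$,
\begin{equation}\label{eq:rho}
\rho_i=c_i+\tau\zeta_i^q\qquad(i\ge3).
\end{equation}
In the chart $y=1$ let $G=wv=\prod_{i\ge3}(\zeta-\zeta_i)$ and $\omega_i=\zeta_i/G'(\zeta_i)$, the residue of $\zeta/G$ at its simple pole $\zeta_i$. At a root of $w$ we have $G'=w'v=\lambda\zeta_i$, since $v=u+w=\zeta_i$ there; at a root of $v$ we have $G'=wv'=(\lambda+1)\zeta_i$. So $\omega_3=\omega_4=1/\lambda$ and $\omega_5=\omega_6=1/(\lambda+1)$. As $\zeta_3+\zeta_4=\lambda$ and $\zeta_5+\zeta_6=\lambda+1$, for every power $q'\geq2$ of $2$ we get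
\begin{equation}\label{eq:theta}
\theta_{q'}:=\sum_{i\ge3}\omega_i\zeta_i^{q'}=\lambda^{q'-1}+(\lambda+1)^{q'-1}=\frac{\lambda^{q'}+\lambda}{\lambda(\lambda+1)}\neq0 ,
\end{equation}
because $\lambda\notin\mathbb F_{q'}$.

\begin{example}\label{ex:n1}
Let $n=1$, so $P=\delta=1$ and $\sigma_0=(u,w)$ has degree $2$. A pair of quadrics $(A_1,A_2)$ lies in $K_2$ if and only if $A_1=c\,xy$ with $c\in\Lambda_{2q}$ and $A_2(\zeta_i,1)=c\rho_i\zeta_i$ for $i=3,\dots,6$. By Lagrange interpolation, four values $\eta_i$ at the $\zeta_i$ are taken by a unique polynomial of degree at most $3$, and its $\zeta^3$-coefficient is $\sum\eta_i/G'(\zeta_i)$. So $A_2$ exists, and is then unique, if and only if $c$ annihilates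
\[
\sum_{i\geq 3}\rho_i\omega_i=(\omega_5+\omega_6)+\tau\theta_q=\tau\theta_q .
\]
Hence $K_2\cong t^q\Lambda_{2q}$ has length $q$. For $q=2$ we have $\theta_2=1$, and this is the obstruction found in Section~\ref{sec:q2}. Had we chosen $\lambda\in\mathbb F_q\setminus\mathbb F_2$, then $\theta_q=0$, the length would be $2q$, and Proposition~\ref{prop:key} would fail.
\end{example}

In general the Lagrange sum becomes a sum of residues and the scalar $\theta_q$ becomes a $\delta\times\delta$ matrix.

\begin{proof}[Proof of Proposition~\ref{prop:key}]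
It suffices to show that $\tau$ kills $K_{3n-1}$ and $C_{3n-1}$. Indeed, then Lemmas~\ref{lem:degrees} and~\ref{lem:trunc} give $\operatorname{ex}(g,n,2q)=\operatorname{ex}(g,n,q)$, which is $q\delta^2$ by Lemmas~\ref{lem:lifts}(2) and~\ref{lem:split}.

\emph{Step 1: linear algebra.} Let $j=3n-1$, the degree in which $\Phi=\Phi_j$ is a square matrix, of size $6n$. The schemes $Z_i$ are defined over $k$, so by \eqref{eq:rho}, $\Phi=\Phi^0+\tau\Phi^1$ with matrices $\Phi^0,\Phi^1$ over $k$. Here $\Phi^0$ is the map for $\nu=1$, and the $i$-th component of $\Phi^1(A_1,A_2)$ is $\zeta_i^qA_1|_{Z_i}$ for $i\ge3$ and $0$ for $i\le 2$. We regard both as maps of $k$-vector spaces and write $k[x,y]_m$ for the forms of degree $m$. By Lemma~\ref{lem:split} with $\nu=1$, $\ker\Phi^0=k[x,y]_{\delta-1}\,\sigma_0$ has dimension $\delta$, and so has $\operatorname{coker}\Phi^0$. Suppose that the map $\ker\Phi^0\to\operatorname{coker}\Phi^0$ induced by $\Phi^1$ is injective, hence bijective. Choose bases with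
\[
\Phi^0=\begin{pmatrix}I&0\\0&0\end{pmatrix},\qquad \Phi^1=\begin{pmatrix}M_1&M_2\\M_3&M_4\end{pmatrix};
\]
then $M_4$ is invertible. In $\Phi$ the block $I+\tau M_1$ is invertible. Clearing the blocks $\tau M_3$ and $\tau M_2$ by row and column operations changes the block $\tau M_4$ by $\tau^2M_3(I+\tau M_1)^{-1}M_2=0$. So $\Phi$ is equivalent to a diagonal matrix with entries $1$ and $\tau$, whose kernel and cokernel are killed by $\tau$. It remains to prove the injectivity.

\emph{Step 2: functionals on the cokernel.} To show that a vector is not in $\operatorname{im}\Phi^0$ we need functionals vanishing on $\operatorname{im}\Phi^0$. Serre duality and $\mathcal E^\vee\cong\mathcal E(6n)$ indicate where to look: the dual of $H^1(\mathcal E(3n-1))$ is $H^0(\mathcal E(3n-1))$, so elements of $\ker\Phi^0$ should give such functionals. We write them down directly. Let $\Omega=x\,dy+y\,dx$. Then $d(x/y)=\Omega/y^2$ and $d(y/x)=\Omega/x^2$, so for forms $A,A'$ with $\deg A+2=\deg A'$ the expression $A\Omega/A'$ is a rational differential on $\mathbb P^1_k$,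 equal to $A(\zeta,1)\,d\zeta/A'(\zeta,1)$, with poles only at zeros of $A'$. The sum of its residues is zero (residue theorem; on $\mathbb P^1$ it follows from partial fractions in any characteristic). For $(A_1',A_2')\in\ker\Phi^0$ and $\eta=(\eta_i)$ in the target of $\Phi^0$ put
\[
\Psi(\eta)=\sum_{i=1,2}\operatorname{Res}_{z_i}\frac{A_2'\,\eta_i\,\Omega}{g^n}+\sum_{i\ge3}\operatorname{Res}_{z_i}\frac{A_1'\,\eta_i\,\Omega}{g^n},
\]
where $\eta_i$ is lifted to a section of $\mathcal O(j)$ near $z_i$. The degrees match, $2(3n-1)+2=6n$, and changing the lift by a multiple of $l_i^n$ changes the differential by one that is regular at $z_i$. Let $\eta=\Phi^0(A_1,A_2)$. For $i\le 2$ we have $A_1'\equiv0$ modulo $l_i^n$, so $A_2'\eta_i=A_2'A_1\equiv A_1A_2'+A_1'A_2$. For $i\ge3$ we have $c_iA_1'\equiv A_2'$, so $A_1'\eta_i=A_1'(c_iA_1+A_2)\equiv A_1A_2'+A_1'A_2$. Thus $\Psi(\eta)$ is the sum of all residues of $(A_1A_2'+A_1'A_2)\Omega/g^n$, which is $0$.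

\emph{Step 3: the pairing.} For $h,h'\in k[x,y]_{\delta-1}$ let $\Psi$ be the functional of $h'\sigma_0$ and put $\langle h,h'\rangle=\Psi(\Phi^1(h\sigma_0))$. If $\Phi^1(h\sigma_0)\in\operatorname{im}\Phi^0$ then $\langle h,h'\rangle=0$ for all $h'$, so it suffices to show that the pairing is nondegenerate. We have $2r'-n=r-P$: both sides are $n-2P$ for $n\ge P$ and $-n$ for $n<P$. Hence
\[
\langle h,h'\rangle=\sum_{i\ge3}\zeta_i^q\operatorname{Res}_{z_i}\frac{hh'g^{2r'}u^{2P}\,\Omega}{g^n}
=\sum_{i\ge3}\zeta_i^q\operatorname{Res}_{\zeta_i}W(\zeta,1)\Big(\frac{\zeta}{G}\Big)^{P}d\zeta,\qquad W=hh'g^r,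
\]
where we used $u^2/g=u/(wv)$, and $\deg W=2\delta-2+6r=2P-2$. Near $\zeta_i$ put $s=\zeta-\zeta_i$. Then $\zeta/G=\omega_is^{-1}+(\text{regular})$, and Frobenius gives $(\zeta/G)^P=\omega_i^Ps^{-P}+(\text{regular})$. So the residue of $\zeta^m(\zeta/G)^Pd\zeta$ is $\omega_i^P$ times the coefficient of $s^{P-1}$ in $(\zeta_i+s)^m$. For $0\le m\le P-1$ this coefficient is $1$ if $m=P-1$ and $0$ otherwise. For $P\le m\le2P-2$ it is $0$, since $(\zeta_i+s)^m=(\zeta_i^P+s^P)(\zeta_i+s)^{m-P}$ with $m-P\le P-2$. Only the middle coefficient of $W$ survives, and with $q'=q/P\ge2$,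
\[
\langle h,h'\rangle=[x^{P-1}y^{P-1}](hh'g^r)\cdot\sum_{i\ge3}\zeta_i^{q}\omega_i^P=[x^{P-1}y^{P-1}](hh'g^r)\cdot\theta_{q'}^P,
\]
where $[\,\cdot\,]$ extracts a coefficient, and $\theta_{q'}\ne0$ by \eqref{eq:theta}. This is where $P<q$ is used.

\emph{Step 4: nondegeneracy.} Write $g^r=\sum_m\chi_mx^my^{6r-m}$ with $\chi_m\in\mathbb F_2[\lambda]$ and $\chi_m=0$ for $m\notin[0,6r]$. In the basis $x^iy^{\delta-1-i}$, $0\le i\le\delta-1$, the form $[x^{P-1}y^{P-1}](hh'g^r)$ has matrix $(\chi_{P-1-i-i'})_{i,i'}$. As a polynomial in $\lambda$,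
\[
g^r=(xy)^r\,(x^2+y^2+\lambda xy)^r\,(x^2+xy+y^2+\lambda xy)^r
\]
has degree $2r$ and leading coefficient $(xy)^{3r}$. So all $\chi_m$ have degree at most $2r$, and the coefficient of $\lambda^{2r}$ in $\chi_m$ is $1$ for $m=3r$ and $0$ otherwise. Now $P-1-i-i'=3r$ if and only if $i+i'=\delta-1$. The coefficient of $\lambda^{2r\delta}$ in the determinant is therefore the determinant of the antidiagonal permutation matrix, which is $1$. The determinant is a monic polynomial in $\mathbb F_2[\lambda]$, and it is nonzero in $k$ because $\lambda$ is transcendental.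
\end{proof}

\section{Adding up the tiles}\label{sec:sum}

Fix $e\ge1$, let $q\ge2^e$ and $P_e=q/2^e$. For $1\le n<q$ and $n\in\mathcal T(P)$ we have found:
\[
\begin{array}{c|c|c|l}
\text{tile}&\operatorname{ex}(g,n,2q)&\operatorname{ex}(g_e,n,2q)&\text{reason for the value at }g_e\\ \hline
P=q&2q\delta^2&2q\delta^2&\text{Lemmas \ref{lem:lifts}(1), \ref{lem:split}}\\
P_e<P<q&q\delta^2&\ge q\delta^2&\text{Lemmas \ref{lem:lifts}(3), \ref{lem:split}, \ref{lem:trunc}}\\
P=P_e&q\delta^2&2q\delta^2&\text{Lemmas \ref{lem:lifts}(4), \ref{lem:split}}\\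
P<P_e&q\delta^2&\ge0&\text{definition}
\end{array}
\]
The values for $g$ come from Lemmas~\ref{lem:lifts}(1) and~\ref{lem:split} in the first row and from Proposition~\ref{prop:key} in the others. So $g_e$ gains $q\delta^2$ on one tile and can lose only on smaller tiles (Figure~\ref{fig:tiles}), whose total weight is about $\frac18+\frac1{64}+\dots=\frac17$ of the gain.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.9,yscale=0.22]
\fill[gray!30] (2,0)--(3,3)--(4,0)--cycle;
\draw[thick] (0.5,0)--(0.75,0.75)--(1,0)--(1.5,1.5)--(2,0)--(3,3)--(4,0)--(6,6)--(8,0)--(12,12);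
\draw[->] (0,0)--(12.6,0) node[right]{$n$};
\draw[dotted] (12,0)--(12,12);
\node[below] at (1.5,0) {$q/8$};
\node[below] at (3,0) {$q/4$};
\node[below] at (6,0) {$q/2$};
\node[below] at (12,0) {$q$};
\node at (0.9,4) {\small $\ge-q\delta^2$};
\node at (3,5) {\small $=q\delta^2$};
\node at (6,8) {\small $\ge0$};
\node at (10,9) {\small $=0$};
\end{tikzpicture}
\caption{The function $\delta(n)=P-3|n-P|$ on the tiles $2P/3<n<4P/3$, $P$ a power of $2$, for $n<q$. The labels give the difference $L_n(g_e)-L_n(g)$ on each tile for $e=2$; the shaded tile, $P=q/4$, is where $g_e$ gains.}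
\label{fig:tiles}
\end{figure}

To make this exact, let $\Theta(P)=\sum_{n\in\mathcal T(P)}\delta^2=\sum_{|s|<P/3}(P-3|s|)^2$, with $s\in\mathbb Z$. The function $s\mapsto(P-3s)^2$ decreases on $[0,P/3]$ and has integral $P^3/9$ there. So its sum over the integers $1\le s<P/3$ is at most $P^3/9$, and its sum over $0\le s<P/3$ is at least $P^3/9$. This gives
\[
\tfrac29P^3-P^2\le\Theta(P)\le\tfrac29P^3+P^2 .
\]
For $P$ running through the powers of $2$ below $P_e$ we have $\sum P^3\le P_e^3/7$ and $\sum P^2\le P_e^2/3$. Hence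
\[
\Theta(P_e)-\sum_{P<P_e}\Theta(P)\ \ge\ \tfrac29\cdot\tfrac67\,P_e^3-\tfrac43P_e^2=\tfrac4{21}P_e^3-\tfrac43P_e^2 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}, except primality]
Let $d=5$. Since $P_e\le q/2$, the tiles $\mathcal T(P)$ with $P\le P_e$ lie entirely in $[1,q)$. By Lemma~\ref{lem:ab}, where $0\le L_q\le 8q^3$, Proposition~\ref{prop:excess} and the table,
\[
\ell\big(T/(f_{g_e},J^{[q]})\big)-\ell\big(T/(f_g,J^{[q]})\big)\ \ge\ 2q\Big(\tfrac4{21}P_e^3-\tfrac43P_e^2\Big)-8q^3 .
\]
Divide by $q^4$, substitute $P_e=q/2^e$ and let $q\to\infty$. Lemma~\ref{lem:norm} yields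
\[
e_{\mathrm{HK}}(R/(\varphi_e))-e_{\mathrm{HK}}(R/(\varphi))\ge\tfrac8{21}8^{-e}.
\]
Given $N$, choose $e$ with $2^{e-1}\ge N$; by \eqref{eq:close}, $\epsilon=\varphi_e-\varphi\in\mathfrak m^N$ violates the inequality in the Question.

For $d>5$ take the same elements in $R[[Z_1,\dots,Z_{d-5}]]$. For a local ring $(S',\mathfrak n')$ the quotient of $S'[[Z]]$ by the $q$-th Frobenius power of its maximal ideal is $(S'/\mathfrak n'^{[q]})[Z]/(Z^q)$, of length $q\,\ell(S'/\mathfrak n'^{[q]})$, so $e_{\mathrm{HK}}(S'[[Z]])=e_{\mathrm{HK}}(S')$. Apply this repeatedly, starting from $S'=R/(\varphi)$ and $S'=R/(\varphi_e)$.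
\end{proof}

\begin{remark}
The variables $a,b$ are what makes the gain visible in the limit. Without them one would compare the two-dimensional rings $k[[x,y,t]]/(\gamma)$ with respect to $(u,F,t^2)$, that is, the ratios $L_1(\gamma)/q^2$. For $n=1$ we have $\delta=1$, so $|L_1(g_e)-L_1(g)|\le2q$ by \eqref{eq:range}, and the difference disappears.
\end{remark}

\section{The norms are prime}\label{sec:prime}

If $S'$ is a domain then so is $S'[[Z]]$, so it suffices to treat $d=5$. We show that $T'=T/f_\gamma T$ is a normal domain that is birational over its subring $R/(f_\gamma T\cap R)$.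

\emph{Normality.} Let $\mathfrak P\ni f_\gamma$ be a prime of $T$ at which $T'$ is not regular. Since $T_\mathfrak P$ is regular, $f_\gamma\in\mathfrak P^2T_\mathfrak P$, so $sf_\gamma\in\mathfrak P^2$ for some $s\notin\mathfrak P$. For a derivation $\partial$ of $T$ we get $s\,\partial f_\gamma+f_\gamma\,\partial s\in\mathfrak P$, hence $\partial f_\gamma\in\mathfrak P$. Thus $\mathfrak P$ contains $\partial f_\gamma/\partial b=a$, $\partial f_\gamma/\partial a=b$ and $\gamma=f_\gamma+ab$, so it has height at least $3$, as $\gamma\neq0$ in the domain $T/(a,b)$. Therefore $T'$ is regular at all primes of height at most one. Being a hypersurface it is Cohen--Macaulay, so it satisfies Serre's conditions $(R_1)$ and $(S_2)$ and is normal; a normal local ring is a domain.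

\emph{Reduction to a field extension.} Let $\mathfrak p=f_\gamma T\cap R$. As $T'$ is finite over $R/\mathfrak p$, we have $\dim R/\mathfrak p=4$, so $\mathfrak p=(\pi)$ is a height one prime of the factorial ring $R$. Let $\mathcal K_0\subset\mathcal K$ be the fraction fields of $R/\mathfrak p\subset T'$. The localization $T'_\mathfrak p$ is a domain finite over the field $\mathcal K_0$, so it equals $\mathcal K$; at any other height one prime the localization of $T'$ is zero, since $\pi$ kills $T'$. By Lemma~\ref{lem:norm}, $\operatorname{Nm}(f_\gamma)$ is a unit times $\pi^{[\mathcal K:\mathcal K_0]}$. We must show $\mathcal K=\mathcal K_0$. By Lemma~\ref{lem:R}, $\mathcal K=\mathcal K_0(x,y,t)$. The elements $x,y,b$ are nonzero in $\mathcal K$, because $f_\gamma$ lies in the square of the maximal ideal of $T$ and they do not.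

\emph{Separability.} A finite field extension is separable if and only if it admits no nonzero derivation over the base field. Let $D$ be a $\mathcal K_0$-derivation of $\mathcal K$; it kills squares. From $0=DV=x^2Dt$ we get $Dt=0$. Then $D$ kills the image of $k[[t]]=k[[t^2]]+t\,k[[t^2]]$, as $k[[t^2]]\subset R$. Further $D(xy)=DU=0$ and $Db=0$, and $D\alpha=0$ gives $Da=U\,Dx$. In a monomial $x^iy^{6-i}$ both exponents are even or both are odd, so it is a square or $xy$ times a square; hence $D\gamma=0$. Applying $D$ to $ab+\gamma=0$ gives $bU\,Dx=0$, so $Dx=0$; then $x\,Dy=D(xy)=0$ gives $Dy=0$. Thus $D=0$, and $\mathcal K/\mathcal K_0$ is separable.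

\emph{Degree one.} In a separable extension of characteristic $2$, an element whose square lies in an intermediate field lies in that field. So $t\in\mathcal K_0$ and $x\in\mathcal K_0(x^2)$; with $y=U/x$ we get $\mathcal K=\mathcal K_0(X)$ for $X=x^2$. Now
\[
(1+t)X^2+VX+U^2=(1+t)x^4+x^2y^2+(1+t)x^4+x^2y^2=0,
\]
so $[\mathcal K:\mathcal K_0]\le2$. Suppose the degree is $2$, and let $\iota$ be the nontrivial automorphism. Then $\iota(X)$ is the other root, so $X\,\iota(X)=U^2/(1+t)$ and $\iota(x)^2=y^2/(1+t)$. Thus $1+t=(y/\iota(x))^2$ is a square in $\mathcal K$. Its square root is integral over the normal ring $T'$, hence lies in $T'$, and $1+t$ is a square in the quotient $T/(x,y,a,b)=k[[t]]$ of $T'$. But squares in $k[[t]]$ lie in $k[[t^2]]$. So $\mathcal K=\mathcal K_0$, the norm $\operatorname{Nm}(f_\gamma)$ is a unit times $\pi$, and the proof of Theorem~\ref{thm:main} is complete.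

\begin{remark}\label{rem:alpha}
With $a$ in place of $\alpha$ the inequality of Theorem~\ref{thm:main} would hold by the same proof, but the norms would not be prime. The Euler derivation $x\,\partial/\partial x+y\,\partial/\partial y$ of $T$ kills all forms of even degree in $x,y$, hence $U,V,a,b,t^2$ and $f_\gamma$. It would induce a nonzero $\mathcal K_0$-derivation of $\mathcal K$, so that $[\mathcal K:\mathcal K_0]>1$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{PS} Thomas Polstra and Ilya Smirnov, \emph{Continuity of Hilbert-Kunz multiplicity and F-signature}, arXiv:1707.04366 (2017).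
\end{thebibliography}
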